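# A homogeneous ccc Souslin forcing whose ground-model copy stays non-$\sigma$-centered

## Linked and centered sets, Souslin codings, homogeneity

Throughout, $p\le q$ means that $q$ is the **stronger** condition. So a *common upper bound* of some conditions is a common extension of them, two conditions are *compatible* if they have a common upper bound, and a set $D$ of conditions is dense if every condition has some element of $D$ above it. Otherwise forcing notation is standard. We write $X=2^\omega$, and for $t\in 2^{<\omega}$ we put $[t]=\{x\in X:t\subset x\}$; $x|m$ is the restriction of $x$ to its first $m$ places.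

Three examples accompany the definitions.

* *Cohen forcing* is $2^{<\omega}$, with $s\le t$ iff $s\subseteq t$.
* $\mathrm{Fn}(X,2)$ is the set of finite partial functions $\sigma:X\to\{0,1\}$, ordered by inclusion.
* *Random forcing* $\mathbb B$ is the set of closed subsets of $2^\omega$ of positive measure (for the usual product measure $\mu$), with $p\le q$ iff $q\subseteq p$. Two conditions are compatible iff $\mu(p\cap q)>0$.

**Definition (centered).** A set $C\subseteq\mathbb P$ is *centered* if every finite subset of $C$ has a common upper bound in $\mathbb P$. The forcing $\mathbb P$ is *$\sigma$-centered* if it is a countable union of centered sets.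

A countable forcing is $\sigma$-centered, since singletons are centered; so Cohen forcing is. The uncountable $\mathrm{Fn}(X,2)$ is also $\sigma$-centered. Given $\sigma$, let $m$ be least such that $x\mapsto x|m$ is injective on $\operatorname{dom}\sigma$, and assign to $\sigma$ the finite function $\{(x|m,\sigma(x)):x\in\operatorname{dom}\sigma\}$ together with $m$. There are countably many such data. If finitely many $\sigma_i$ have the same datum and $x$ lies in two of the domains, then both values at $x$ are the value that the datum gives to $x|m$. So $\bigcup_i\sigma_i$ is a function, and it is a common upper bound.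

Random forcing is not $\sigma$-centered. Suppose $\mathbb B=\bigcup_nC_n$ with centered $C_n$. By compactness $\bigcap C_n\neq\emptyset$ whenever $C_n\ne\emptyset$; choose $x_n$ in it. The complement of $\{x_n:n<\omega\}$ has measure $1$, so it contains a closed set of positive measure, and this set is in no $C_n$.

**Definition (linked, ccc).** For $s\ge2$, a set $L\subseteq\mathbb P$ is *$s$-linked* if any $s$ elements of $L$ have a common upper bound, and $\mathbb P$ is *$\sigma$-$s$-linked* if it is a countable union of $s$-linked sets. We say $\sigma$-linked for $\sigma$-$2$-linked. $\mathbb P$ is *ccc* if every set of pairwise incompatible conditions is countable.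

A $\sigma$-linked forcing is ccc, because an antichain meets each linked piece in at most one point. Random forcing is $\sigma$-$s$-linked for every $s$. For $t\in2^{<\omega}$ let $L_t$ be the set of $p$ with $\mu(p\cap[t])>(1-\frac1s)\mu([t])$. By the Lebesgue density theorem the $L_t$ cover $\mathbb B$. If $p_1,\dots,p_s\in L_t$, then the sets $[t]\setminus p_i$ have total measure less than $\mu([t])$, so $\bigcap_ip_i$ has positive measure. So $\sigma$-$s$-linked for every $s$ does not imply $\sigma$-centered: the pieces depend on $s$.

**Definition (Souslin).** $\mathbb P$ is *Souslin* if $\mathbb P\subseteq\mathbb R$ is a $\Sigma^1_1$ set and the relations $\{(p,q):p\le q\}$ and $\{(p,q):p\text{ is incompatible with }q\}$ are $\Sigma^1_1$. If all three are Borel, we call $\mathbb P$ Borel; a Borel forcing is Souslin.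

Cohen forcing, coded on the integers, is Borel because all three sets are countable. For random forcing, code a closed set by its tree $T$ of initial segments. The order is reverse inclusion of trees, and incompatibility says $\lim_n|T\cap T'\cap2^n|\,2^{-n}=0$; both are Borel.

**Definition (homogeneous).** $\mathbb P$ is *homogeneous* if for each $p\in\mathbb P$, $\Vdash_{\mathbb P}$ "there exists a generic filter $G$ over $V$ such that $p\in G$". In other words, every extension $V[G]$ contains, for each $p$, a possibly different $\mathbb P$-generic filter through $p$.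

Cohen forcing is homogeneous: given a Cohen real $c$ and $p\in2^{<\omega}$, overwrite the first $|p|$ digits of $c$ by $p$; the result is again Cohen generic. For a forcing that is not homogeneous, add to Cohen forcing one maximal condition $a$ lying above the empty sequence only. If $a\in G$, then $V[G]=V$, and $V$ contains no generic filter through $\langle0\rangle$.

**Definition (the ground-model copy).** $\hat{\mathbb P}$ is the canonical $\mathbb P$-name for the ground-model forcing: the set of conditions of $V$ with its order from $V$, viewed in $V^{\mathbb P}$.

For Cohen forcing, $\hat{\mathbb P}$ is just $2^{<\omega}$ again. For random forcing, $\hat{\mathbb B}$ consists only of the closed sets of $V$; new closed sets of the extension are not in it. We shall use the following absoluteness remark constantly: a finite subset of $\hat{\mathbb P}$ in the extension is an element of $V$, and its upper bounds are sought in $\hat{\mathbb P}$, that is, among conditions of $V$. So whether a given finite set of conditions has a common upper bound has the same answer in $V$ and in $V^{\mathbb P}$. What can change in $V^{\mathbb P}$ is that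 new *decompositions* of $\hat{\mathbb P}$ into countably many pieces appear.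

## Can a homogeneous ccc forcing fail to make its own copy $\sigma$-centered?

The following problem is from Haim Judah, Andrzej Rosłanowski, Saharon Shelah, "Examples for Souslin forcing", arXiv:math/9310224 (1993).

**Problem.** Does there exist a ccc Souslin forcing $\mathbb P$ such that (1) $\mathbb P$ is homogeneous, and (2) $\not\Vdash_{\mathbb P}$ "$\hat{\mathbb P}$ is $\sigma$-centered"?

The two demands pull against each other. In $V[G]$, homogeneity gives for every $p\in\hat{\mathbb P}$ a generic filter through $p$, and a filter is a centered set. So homogeneity *covers* $\hat{\mathbb P}$ by centered sets, and (2) asks that countably many never suffice. Let us test examples.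

*$\sigma$-centered forcings.* If $\mathbb P$ is $\sigma$-centered in $V$, the same pieces witness that $\hat{\mathbb P}$ is $\sigma$-centered in $V^{\mathbb P}$, by the absoluteness remark. So Cohen forcing and $\mathrm{Fn}(X,2)$ fail (2).

*Random forcing.* It is not $\sigma$-centered in $V$, but it becomes so. Let $Q_0\subseteq2^\omega$ be the countable set of eventually zero sequences, with coordinatewise addition mod $2$. For generic $G$ and $q\in Q_0$ let $G_q=\{b\in\mathbb B:b+q\in G\}$; since translation by $q$ is an automorphism of $\mathbb B$, this is a generic filter. Fix $p\in\mathbb B$. The set $\bigcup_{q\in Q_0}(p+q)$ has positive measure and does not depend on finitely many coordinates, so it has measure $1$ by Kolmogorov's zero–one law. Hence every $b\in\mathbb B$ has $\mu(b\cap(p+q))>0$ for some $q$, so the conditions contained in some $p+q$ are dense. Therefore $p+q\in G$, i.e. $p\in G_q$, for some $q$. So $\mathbb B$ is homogeneous, but $\hat{\mathbb B}=\bigcup_{q\in Q_0}G_q$ is $\sigma$-centered in $V[G]$.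

What made random forcing fail is that *countably many* automorphisms suffice to move $G$ through any given condition. A natural way to get genuinely uncountably many automorphisms is to use generic functions on the uncountable set $X$ and flip values at points: $\mathrm{Fn}(X,2)$ has, for each finite $e\subseteq X$, the automorphism that flips values on $e$. (It lives on the dense set of $\sigma$ with $e\subseteq\operatorname{dom}\sigma$.) But $\mathrm{Fn}(X,2)$ is $\sigma$-centered: points of $X$ can be separated by finite levels of the tree, and once the data agree, finite amalgamation is automatic. So we add side conditions which obstruct *large finite* amalgamations, but not amalgamations of any bounded size $s$, and which tolerate the flips. This leads to the answer.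

**Theorem 1 (ZFC).** There is a Borel (in particular Souslin) forcing $\mathbb P$ which is $\sigma$-$s$-linked for every $s\ge2$ (in particular ccc), is homogeneous, and satisfies $\Vdash_{\mathbb P}$ "$\hat{\mathbb P}$ is **not** $\sigma$-centered".

For the same $\mathbb P$ we shall also prove a strengthening.

**Theorem 2 (ZFC).** For the forcing $\mathbb P$ defined in the next section:

1. In $V^{\mathbb P}$, $\hat{\mathbb P}$ is $\sigma$-$s$-linked for every $s$ but not $\sigma$-centered.
2. For every finite $N\ge1$ and every $\sigma$-centered $\mathbb Q$: $\Vdash_{\mathbb P^N\times\mathbb Q}$ "$\hat{\mathbb P}$ is not $\sigma$-centered". Each $\mathbb P^N$ is again Borel, ccc and homogeneous, and forces that $\widehat{\mathbb P^N}$ is not $\sigma$-centered.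
3. In contrast, the finite support product of $\omega$ copies of $\mathbb P$ forces that $\hat{\mathbb P}$ is $\sigma$-centered.

## Finite functions with bounds on the number of ones

Fix a one-to-one enumeration $(t_n)_{n<\omega}$ of $2^{<\omega}$, and define recursively
$$h_0=1,\quad h_{n+1}=(n+1)(h_n+2),\qquad S_n=\sum_{i<n}w_i,\quad d_n=nS_n,\quad w_n=d_n+(2d_n+1)(h_n+1).$$
The first values are $h=1,3,10,36,\dots$ and $w_0=2$, $w_1=22$, $w_2=1115$. The sequence $h$ is strictly increasing, and
$$h_{n'}\ \ge\ h_{n+1}\ \ge\ n(h_n+2)\qquad\text{whenever } n'>n. \tag{1}$$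
The number $h_n$ will be a permitted number of ones and $w_n$ a permitted size of a set. We use only (1), $h_n\to\infty$ and, at the very end, the exact shape of $w_n$.

**Definition (the side conditions).** $\mathbb F$ is the set of sequences $F=(F_n)_{n<\omega}$ of *pairwise disjoint* finite sets with $F_n\subseteq[t_n]$ and $|F_n|\le w_n$. Empty sets are allowed.

**Definition (the forcing).** A condition is a pair $p=(\sigma_p,\Phi_p)$, where $\sigma_p$ is a finite partial function $X\to\{0,1\}$ and $\Phi_p$ is a finite subset of $\mathbb F$. Put $a_p=\sigma_p^{-1}(1)$. Let $p\le q$ iff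
$$\sigma_p\subseteq\sigma_q,\quad \Phi_p\subseteq\Phi_q,\quad |a_q\cap F_n|\le\max\{h_n,|a_p\cap F_n|\}\ \text{ for all }F\in\Phi_p,\ n<\omega. \tag{2}$$

So an $F\in\Phi_p$ promises: *from now on, there will be at most $h_n$ ones in $F_n$, unless $p$ already has more, and then no further ones*. The order is reflexive. It is transitive: if $p\le q\le r$ and $F\in\Phi_p\subseteq\Phi_q$, then
$$|a_r\cap F_n|\le\max\{h_n,|a_q\cap F_n|\}\le\max\{h_n,|a_p\cap F_n|\}.$$
The weakest condition is $(\emptyset,\emptyset)$.

*Example.* Let $x\neq y$ be points of $[t_0]$, $F_0=\{x,y\}$ and $F_n=\emptyset$ for $n\ge1$; here $h_0=1$. The pair $(\{(x,1),(y,1)\},\{F\})$ is a condition, although it has two ones in $F_0$. It is not above $(\emptyset,\{F\})$, since $2>\max\{1,0\}$. There is deliberately no bound in the definition of a *condition*: flipping $(\{(x,0),(y,1)\},\{F\})$ at $x$ produces exactly such a pair, and we want flips to produce conditions.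

Two facts will be used all the time.

**(E) Harmless extensions.** Extending $\sigma_p$ by finitely many new points with value $0$, and/or enlarging $\Phi_p$ by finitely many elements of $\mathbb F$, gives a condition stronger than $p$. Indeed $a_p$ does not change, so (2) is trivial.

**(C) Compatibility.** Conditions $p_1,\dots,p_s$ have a common upper bound iff $\sigma:=\bigcup_i\sigma_{p_i}$ is a function and $(\sigma,\bigcup_i\Phi_{p_i})$ is above every $p_i$. For the nontrivial direction, let $u$ be an upper bound. Then $\sigma\subseteq\sigma_u$, so $\sigma$ is a function. For $F\in\Phi_{p_i}$ we get $|\sigma^{-1}(1)\cap F_n|\le|a_u\cap F_n|\le\max\{h_n,|a_{p_i}\cap F_n|\}$.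

In the example, (C) shows that $(\{(x,1),(y,1)\},\{F\})$ and $(\emptyset,\{F\})$ are incompatible.

### Borel coding

**Step 1: finite subsets of $X$.** The purpose is to make $[X]^{<\omega}$ a standard Borel space with Borel operations. Code a finite set by its lexicographically increasing tuple. Since $\{(x,y):x<_{\mathrm{lex}}y\}$ is open in $X^2$, the sets with $i$ elements correspond to an open subset of $X^i$, and $[X]^{<\omega}$ is the disjoint union of these over $i<\omega$. Membership, inclusion, disjointness and cardinality are Borel, being finite combinations of equalities of coordinates on each piece. Union and intersection are Borel maps: on each of the finitely many Borel regions given by the order pattern of the coordinates, they select coordinates. The relation $a\subseteq[t]$ is clopen.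

**Step 2: $\mathbb F$ and $\mathbb P$.** The purpose is to code conditions. $\mathbb F$ is a Borel subset of $\prod_n[X]^{<\omega}$, being defined by countably many Borel requirements, and it is uncountable. So $\mathbb F$ is an uncountable standard Borel space and is Borel isomorphic to $2^\omega$; transport the lexicographic order to get a Borel linear order on $\mathbb F$. Code finite subsets of $\mathbb F$ by tuples increasing in this order; as in Step 1, inclusion and union are Borel. Code $\sigma_p$ by $(\operatorname{dom}\sigma_p,a_p)$, i.e. by a pair of finite sets, the second contained in the first. Then $\mathbb P$ is an uncountable standard Borel space, and we transfer it to $\mathbb R$ by a Borel isomorphism.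

**Step 3: the relations.** The purpose is to see that order and incompatibility are Borel. We have $\sigma_p\subseteq\sigma_q$ iff $\operatorname{dom}\sigma_p\subseteq\operatorname{dom}\sigma_q$ and $a_q\cap\operatorname{dom}\sigma_p=a_p$. The last clause of (2) checks finitely many $F$ and countably many $n$. So the order is Borel. Next, $\sigma_p\cup\sigma_q$ is a function iff $a_p\cap\operatorname{dom}\sigma_q=a_q\cap\operatorname{dom}\sigma_p$, which is Borel. On this Borel set the map $(p,q)\mapsto(\sigma_p\cup\sigma_q,\Phi_p\cup\Phi_q)$ is Borel. By (C), compatibility, and hence incompatibility, is Borel. So $\mathbb P$ is Borel, in particular Souslin.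

## Any bounded number of conditions can be amalgamated: $\sigma$-$s$-linkedness

We show that $\mathbb P$ is $\sigma$-$s$-linked for every $s\ge2$. Amalgamating $s$ conditions with $k$ domain points each creates at most $sk$ ones. An obligation on $F_i$ with $h_i\ge sk$ is therefore satisfied for free, and only finitely many $i$ remain. For those we separate points by a level of the tree, as for $\mathrm{Fn}(X,2)$.

**Step 1: the data.** The purpose is to split $\mathbb P$ into countably many pieces. Fix $s$. For $p\in\mathbb P$ let $k=|\operatorname{dom}\sigma_p|$ and
$$B_p=\bigcup\{F_i:F\in\Phi_p,\ h_i<sk\},$$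
a finite set because $h_i\to\infty$. (For $s=2$, $k=1$ only $i=0$ counts, since $h_0=1<2<h_1$.) Let $m$ be least such that $x\mapsto x|m$ is injective on $\operatorname{dom}\sigma_p\cup B_p$. Assign to $p$ the datum $(k,m,\{(x|m,\sigma_p(x)):x\in\operatorname{dom}\sigma_p\})$. There are countably many data.

**Step 2: amalgamation.** The purpose is to show that the pieces are $s$-linked. Let $p_1,\dots,p_s$ have the same datum. If $x\in\operatorname{dom}\sigma_{p_i}\cap\operatorname{dom}\sigma_{p_j}$, both values at $x$ are the value that the datum assigns to $x|m$, so $\sigma=\bigcup_i\sigma_{p_i}$ is a function. Let $r=(\sigma,\bigcup_i\Phi_{p_i})$, and let $F\in\Phi_{p_j}$, $i<\omega$.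

* If $h_i\ge sk$, then $|a_r\cap F_i|\le|\operatorname{dom}\sigma|\le sk\le h_i$.
* If $h_i<sk$, then $F_i\subseteq B_{p_j}$. Let $x\in\operatorname{dom}\sigma\cap F_i$. Since all data agree, $x|m=x'|m$ for some $x'\in\operatorname{dom}\sigma_{p_j}$. Both $x$ and $x'$ are in $\operatorname{dom}\sigma_{p_j}\cup B_{p_j}$, where restriction to $m$ is injective, so $x=x'$. Thus $\operatorname{dom}\sigma\cap F_i\subseteq\operatorname{dom}\sigma_{p_j}$ and $a_r\cap F_i=a_{p_j}\cap F_i$.

So $r\ge p_j$ for all $j$. In particular $\mathbb P$ is $\sigma$-linked, hence ccc. $\square$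

## Flipping values at finitely many points: homogeneity

The obvious map flips $\sigma_p$ on a finite set $e\subseteq\operatorname{dom}\sigma_p$. It need not preserve order. Take $F_0=\{x,y\}$ as in the example, $p=(\{(x,0)\},\{F\})$ and $q=(\{(x,0),(y,1)\},\{F\})$. Then $p\le q$, since $q$ has one one in $F_0$ and $h_0=1$. After flipping at $x$ the first has one one in $F_0$ and the second has two, and $2>\max\{1,1\}$. The trouble is that $F_0$ meets $e$ while $p$ has not yet decided all of $F_0$. So we restrict to conditions that have.

**Step 1: the dense sets $D_e$.** The purpose is to find where flipping is safe. For finite $e\subseteq X$ let $D_e$ be the set of $p$ with $e\subseteq\operatorname{dom}\sigma_p$ such that for all $F\in\Phi_p$ and all $n$,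
$$F_n\cap e\neq\emptyset\ \Longrightarrow\ F_n\subseteq\operatorname{dom}\sigma_p.$$
For each $F$ at most $|e|$ indices $n$ satisfy $F_n\cap e\ne\emptyset$, because the $F_n$ are disjoint. So given any $p$, only finitely many points are missing from $\operatorname{dom}\sigma_p$. Add them with value $0$ and leave $\Phi_p$ unchanged; by (E) the result is stronger than $p$, and it is in $D_e$. Thus $D_e$ is dense, and *every condition can be extended into $D_e$ by adding zeros only*.

**Step 2: $\varphi_e$ is an automorphism of $D_e$.** For $p\in D_e$ let $\varphi_e(p)$ be $p$ with the values of $\sigma_p$ flipped on $e$. Membership in $D_e$ depends only on $\operatorname{dom}\sigma_p$ and $\Phi_p$, so $\varphi_e$ is an involution of $D_e$. It preserves order: let $p\le q$ in $D_e$. Clearly $\sigma_{\varphi_e(p)}\subseteq\sigma_{\varphi_e(q)}$, and the $\Phi$'s are unchanged. Let $F\in\Phi_p$, $n<\omega$.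

* If $F_n\cap e=\emptyset$, then $a_p\cap F_n$ and $a_q\cap F_n$ do not change under $\varphi_e$, and (2) is inherited.
* If $F_n\cap e\ne\emptyset$, then $F_n\subseteq\operatorname{dom}\sigma_p$. Since $\sigma_{\varphi_e(q)}$ extends $\sigma_{\varphi_e(p)}$, we get $a_{\varphi_e(q)}\cap F_n=a_{\varphi_e(p)}\cap F_n$.

**Step 3: automorphisms of dense suborders move generic filters.** We state this for general forcings, to use it again for products.

**Lemma 3.** Let $\mathbb S$ be a forcing, $D\subseteq\mathbb S$ dense, and $\varphi\in V$ an order-preserving involution of $D$. If $G$ is $\mathbb S$-generic over $V$, then so is $G^\varphi=\{p\in\mathbb S:\exists q\in G\cap D\ \ p\le\varphi(q)\}$.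

*Proof.* $G^\varphi$ is closed under weaker conditions.

It is directed. Let $q,q'\in G\cap D$. The set of $r\in D$ that are above both $q,q'$ or incompatible with one of them is dense: given $p$, if some extension of $p$ is incompatible with $q$ or $q'$, extend it further into $D$; otherwise $p$ has an extension above $q$, which is compatible with $q'$, so there is one above both, and we extend it into $D$. So $G$ contains such an $r$. Since $r,q,q'\in G$ are compatible, $r$ is above both, and $\varphi(r)\ge\varphi(q),\varphi(q')$.

It meets every dense $E\in V$ that is closed under stronger conditions. The set $\varphi[E\cap D]$ is dense: given $p$, take $d\in D$ with $d\ge p$, then $d'\in E\cap D$ with $d'\ge\varphi(d)$; applying $\varphi$, $\varphi(d')\ge d\ge p$. So $G$ contains some $\varphi(d')$ with $d'\in E\cap D$. Then $d'=\varphi(\varphi(d'))\in G^\varphi\cap E$. $\square$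

**Step 4: some flip reaches $p$.** Fix $p\in\mathbb P$. We claim that the set of $q_2$ such that, for some finite $e$, $q_2\in D_e$ and $\varphi_e(q_2)\ge p$, is dense. Given $q_1$, use (E) to get $q\ge q_1$ with $\operatorname{dom}\sigma_q\supseteq\operatorname{dom}\sigma_p$ and $\Phi_q\supseteq\Phi_p$. Let $\sigma^*$ have domain $\operatorname{dom}\sigma_q$, equal $\sigma_p$ on $\operatorname{dom}\sigma_p$, and be $0$ elsewhere. Let $e=\{x\in\operatorname{dom}\sigma_q:\sigma_q(x)\neq\sigma^*(x)\}$. Extend $q$ by zeros only to $q_2\in D_e$. Now flip: $\sigma_{\varphi_e(q_2)}$ equals $\sigma^*$ on $\operatorname{dom}\sigma_q$ and is $0$ on the new points, which are not in $e$. So it extends $\sigma_p$, we have $a_{\varphi_e(q_2)}=a_p$, and $\Phi_{\varphi_e(q_2)}\supseteq\Phi_p$. Hence $\varphi_e(q_2)\ge p$.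

Now let $G$ be generic and $p\in\mathbb P$. By the claim there are $e$ and $q_2\in G\cap D_e$ with $p\le\varphi_e(q_2)$, i.e. $p\in G^{\varphi_e}$, which is generic by Lemma 3. So $\mathbb P$ is homogeneous. $\square$

## Diagonalizing against a decomposition in $V$, and what breaks in $V^{\mathbb P}$

It remains to see that $\hat{\mathbb P}$ is not $\sigma$-centered in $V^{\mathbb P}$. First the easier statement in $V$. For $x\in X$ and $F\in\mathbb F$ let
$$v(x,F)=(\{(x,1)\},\{F\})\in\mathbb P.$$

**Warm-up.** $\mathbb P$ is not $\sigma$-centered in $V$. Suppose $\mathbb P=\bigcup_lC_l$ with all $C_l$ centered. Let $X_l=\{x:\exists F\ v(x,F)\in C_l\}$. For each $l$ with $X_l$ infinite, $X_l$ has an accumulation point $y$, and all nodes $t_n=y|i$ have $X_l\cap[t_n]$ infinite. So we can choose distinct indices $n(l)$ with $X_l\cap[t_{n(l)}]$ infinite, and then, one after another, pairwise disjoint sets $F^*_{n(l)}\subseteq X_l\cap[t_{n(l)}]$ with exactly $h_{n(l)}+1\le w_{n(l)}$ elements. Put $F^*_n=\emptyset$ for all other $n$; then $F^*\in\mathbb F$. Pick $x^*$ outside the countable set consisting of all finite $X_l$ and all $F^*_n$. Some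 $C_l$ contains $v(x^*,F^*)$. As $x^*\in X_l$, this $X_l$ is infinite. Let $n=n(l)$. For $x\in F^*_n$ there is $F^x$ with $v(x,F^x)\in C_l$. Let $u$ be a common upper bound of $v(x^*,F^*)$ and the $v(x,F^x)$, $x\in F^*_n$. Then $F^*_n\subseteq a_u$ has $h_n+1$ elements, while $u\ge v(x^*,F^*)$ and $x^*\notin F_n^*$ give $|a_u\cap F^*_n|\le\max\{h_n,0\}=h_n$. This is a contradiction.

Now suppose instead that $q_0$ *forces* $\hat{\mathbb P}=\bigcup_l\dot C_l$ with centered $\dot C_l$. The sequence $F^*$ must be in $V$, so we must work in $V$. For each $(x,F)$ choose $p(x,F)\ge q_0$ and $l(x,F)$ with $p(x,F)\Vdash v(x,F)\in\dot C_{l(x,F)}$, and repeat the warm-up with these $l(x,F)$. We obtain $(x^*,F^*)$ and $h_n+1$ pairs $(x_j,F^j)$ with $x_j\in F^*_n$, all with the same $l$. To contradict centeredness we need *one* condition forcing all the corresponding $v$'s into $\dot C_l$, that is, a common upper bound of $p(x^*,F^*)$ and all the $p(x_j,F^j)$. Here the argument stops, and for a good reason. If $\dot C_0$ is the generic filter and $q_0=(\emptyset,\emptyset)$, one legitimate choice is $p(x,F)=v(x,F)$ and $l(x,F)=0$; then the conditions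 to be amalgamated are precisely the ones that have no common upper bound.

So the *deciding* conditions $p(x,F)$ must amalgamate although the *decided* conditions $v(x,F)$ do not. The way out is that $p(x,F)$ need not be compatible with $v(x,F)$. We choose it so that
$$\sigma_{p(x,F)}(x)=0,\quad\text{whereas } v(x,F)\text{ has the value }1\text{ at }x.$$
Then the points $x_j$, and all other domain points close to them, contribute no ones to any set $F_n\subseteq [t_n]$. Three difficulties remain: the other domain points of the $p_j$ may carry ones; these may violate side conditions of the other $p_{j'}$; and $p(x^*,F^*)$ is chosen only *after* $F^*$, although it must amalgamate with conditions used in building $F^*$. The first two are handled by counting, the third by a closure argument.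

## Two finite lemmas

For a condition $p$ and $n<\omega$ put $W_n(p)=\bigcup\{F_i:F\in\Phi_p,\ i<n\}$. Then
$$|W_n(p)|\le|\Phi_p|\,S_n. \tag{3}$$

The first lemma says that, for conditions of the same shape, only the sets $F_i$ with $i<n$ can obstruct amalgamation.

**Lemma 4.** Let $1\le k\le n$, let $\tau_0,\dots,\tau_{k-1}\in2^m$ be distinct with $\tau_0\subseteq t_n$, and let $\varepsilon_0,\dots,\varepsilon_{k-1}\in\{0,1\}$ with $\varepsilon_0=0$. Let $(p_j)_{j\in I}$ be conditions with $1\le|I|\le h_n+2$ such that

1. $\operatorname{dom}\sigma_{p_j}=\{z_i^j:i<k\}$ with $z_i^j\in[\tau_i]$ and $\sigma_{p_j}(z_i^j)=\varepsilon_i$, for all $j\in I$, $i<k$;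
2. $(\operatorname{dom}\sigma_{p_{j'}}\setminus\operatorname{dom}\sigma_{p_j})\cap W_n(p_j)=\emptyset$ for all $j\neq j'$ in $I$.

Then $u=(\bigcup_j\sigma_{p_j},\bigcup_j\Phi_{p_j})$ is a condition and $u\ge p_j$ for all $j\in I$.

*Proof.* The sets $[\tau_i]$ are disjoint, and every domain point in $[\tau_i]$ gets the value $\varepsilon_i$. So $\sigma_u$ is a function, and $a_u\cap[\tau_0]=\emptyset$ because $\varepsilon_0=0$. Also $|\operatorname{dom}\sigma_u|\le k(h_n+2)$. Let $j\in I$, $F\in\Phi_{p_j}$, $n'<\omega$.

* If $n'>n$, then $|a_u\cap F_{n'}|\le k(h_n+2)\le n(h_n+2)\le h_{n'}$ by (1).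
* If $n'=n$, then $F_n\subseteq[t_n]\subseteq[\tau_0]$, so $a_u\cap F_n=\emptyset$.
* If $n'<n$, then $F_{n'}\subseteq W_n(p_j)$, so by hypothesis 2 no point of $\operatorname{dom}\sigma_u\setminus\operatorname{dom}\sigma_{p_j}$ is in $F_{n'}$. Hence $a_u\cap F_{n'}=a_{p_j}\cap F_{n'}$.

In each case $|a_u\cap F_{n'}|\le\max\{h_{n'},|a_{p_j}\cap F_{n'}|\}$. $\square$

Hypothesis 2 will be obtained by thinning out a large family, with the next lemma. For example, a directed triangle has $d=1$ and $3=(2\cdot1+1)\cdot1$ vertices, and its largest independent sets have size $1$.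

**Lemma 5.** A finite loopless directed graph with at least $(2d+1)M$ vertices and all out-degrees at most $d$ contains an independent set of size $M$.

*Proof.* An induced subgraph on $N\ge1$ vertices has at most $dN$ arcs. So the number of incident arcs, summed over its vertices, is at most $2dN$, and some vertex is incident with at most $2d$ arcs. Choose such a vertex, delete it and its at most $2d$ neighbors, and repeat. Each step deletes at most $2d+1$ vertices, so after fewer than $M$ steps some vertex is left; at least $M$ steps are possible. The chosen vertices are independent. $\square$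

## Types, families, and a countable closed set

Suppose that $\Vdash_{\mathbb P}$ "$\hat{\mathbb P}$ is not $\sigma$-centered" fails. Then there are $q_0$ and names $\dot C_l$ with $q_0\Vdash$ "$\hat{\mathbb P}=\bigcup_{l<\omega}\dot C_l$ and every $\dot C_l$ is centered". We work in $V$ until we reach a contradiction.

**Step 1: deciding conditions with value $0$ at $x$.** The purpose is to choose $p(x,F)$ as announced. Let $Y=X\setminus\operatorname{dom}\sigma_{q_0}$. For $(x,F)\in Y\times\mathbb F$ let
$$q_x=(\sigma_{q_0}\cup\{(x,0)\},\Phi_{q_0})\ \ge\ q_0,$$
using (E). Choose $p(x,F)\ge q_x$ and $l=l(x,F)$ with $p(x,F)\Vdash v(x,F)\in\dot C_l$. Write $p(x,F)=(\sigma(x,F),\Phi(x,F))$. Note that $\sigma(x,F)(x)=0$.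

**Step 2: types.** The purpose is to record the finite shape of $p(x,F)$, so that hypothesis 1 of Lemma 4 holds for pairs of the same type. Enumerate $\operatorname{dom}\sigma(x,F)$ without repetition as $z_0,\dots,z_{k-1}$, where $z_0=x$ and $z_1,\dots,z_{k-1}$ are in lexicographic order; write $z_i=z_i(x,F)$. Let $m$ be least such that the $z_i|m$ are distinct, and let $\tau_i=z_i|m$, $\varepsilon_i=\sigma(x,F)(z_i)$, $c=|\Phi(x,F)|$. The *type* of $(x,F)$ is
$$\theta=(l,k,c,m,(\tau_i)_{i<k},(\varepsilon_i)_{i<k}).$$
There are countably many types. Always $k\ge1$ and $\varepsilon_0=0$, and the $[\tau_i]$ are pairwise disjoint. For example, if $\sigma(x,F)=\{(x,0),(y,1)\}$ with $x=000\dots$ and $y=100\dots$, then $k=2$, $m=1$, $\tau_0=\langle0\rangle$, $\tau_1=\langle1\rangle$, $\varepsilon_0=0$, $\varepsilon_1=1$.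

**Step 3: families.** The purpose is to collect pairs of one type whose domains form a system with a fixed common part. Consider triples $\rho=(\theta,R,r)$ with $\theta$ a type, $R\subseteq\{1,\dots,k_\theta-1\}$ and $r:R\to X$. A *$\rho$-family* is a set $\mathcal M\subseteq Y\times\mathbb F$ such that

* every member has type $\theta$ and satisfies $z_i(x,F)=r(i)$ for $i\in R$;
* for distinct members $(x,F),(x',F')$ and all $i\in k_\theta\setminus R$, $z_i(x,F)\ne z_i(x',F')$.

Since $0\notin R$, distinct members have distinct $x$. In the example just given, with $R=\{1\}$ and $r(1)=y$, the members share the point $y$ and have different $x$; with $R=\emptyset$ they differ in both points.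

Call $\rho$ *rich* if an infinite $\rho$-family exists. If $\rho$ is rich, let $\mathcal M_\rho$ be a countably infinite $\rho$-family; subsets of $\rho$-families are $\rho$-families. If $\rho$ is not rich, let $\mathcal M_\rho$ be a maximal $\rho$-family. It exists by Zorn's lemma, because the defining requirements concern at most two members at a time and so pass to unions of chains. It is finite, possibly empty, since $\rho$ is not rich.

**Step 4: a countable set closed under the families.** The purpose is to have a countable $A$ such that families with common part in $A$ live entirely in $A$; points outside $A$ will then be "new" for them. Let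
$$\operatorname{supp}(x,F)=\operatorname{dom}\sigma(x,F)\cup\bigcup\{F'_n:F'\in\Phi(x,F),\ n<\omega\},$$
a countable set. For countable $A'\subseteq X$ there are only countably many $\rho=(\theta,R,r)$ with $\operatorname{ran}r\subseteq A'$, and each $\mathcal M_\rho$ is countable. Let $A_0=\operatorname{dom}\sigma_{q_0}$, let $A_{i+1}$ be the union of $A_i$ and all $\operatorname{supp}(x,F)$ with $(x,F)\in\mathcal M_{(\theta,R,r)}$ and $\operatorname{ran}r\subseteq A_i$, and put $A=\bigcup_iA_i$. Then $A$ is countable and $\operatorname{dom}\sigma_{q_0}\subseteq A$. A finite $\operatorname{ran}r\subseteq A$ is contained in some $A_i$, so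
$$\operatorname{ran}r\subseteq A,\ (x,F)\in\mathcal M_{(\theta,R,r)}\ \Longrightarrow\ \operatorname{supp}(x,F)\subseteq A. \tag{4}$$

## The diagonal sequence $F^*$

We now build $F^*$ as in the warm-up, with rich triples $\rho$ in place of the indices $l$ of infinite $X_l$. Let $\mathcal R$ be the countable set of rich $\rho=(\theta,R,r)$ with $\operatorname{ran}r\subseteq A$.

**Step 1: a node for each rich triple.** The purpose is to reserve a place $n(\rho)$ in the sequence for $\rho$. We choose pairwise distinct $n(\rho)$, $\rho\in\mathcal R$, such that

* (a) $t_{n(\rho)}\supseteq\tau_0^\theta$;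
* (b) infinitely many $(x,F)\in\mathcal M_\rho$ have $x\in[t_{n(\rho)}]$;
* (c) $n(\rho)\ge\max\{k_\theta,c_\theta\}$.

This is possible. The infinitely many distinct points $x$ occurring in $\mathcal M_\rho$ lie in the compact set $[\tau_0^\theta]$, so they have an accumulation point $y\in[\tau_0^\theta]$. Every node $y|i$ with $i\ge m_\theta$ extends $\tau_0^\theta$, and $[y|i]$ contains infinitely many of the points. So infinitely many indices satisfy (a) and (b), and at each step of an enumeration of $\mathcal R$ only finitely many are excluded by (c) and by distinctness.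

**Step 2: the sets.** The purpose is to fill the reserved places. Going through an enumeration of $\mathcal R$, choose $\mathcal G_\rho\subseteq\mathcal M_\rho$ with exactly $w_{n(\rho)}$ members, all with $x\in[t_{n(\rho)}]$, such that
$$F^*_{n(\rho)}:=\{x:(x,F)\in\mathcal G_\rho\}$$
is disjoint from the finitely many finite sets chosen earlier. By (b), and because distinct members have distinct $x$, this is possible. Let $F^*_n=\emptyset$ for all other $n$. Then $F^*\in\mathbb F$. Moreover $\bigcup_nF_n^*\subseteq A$ by (4), since $x\in\operatorname{supp}(x,F)$.

## The critical pair and the contradiction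

**Step 1: the critical pair is anticipated.** The purpose is to show that $(x^*,F^*)$ fits the pattern of some $\rho\in\mathcal R$, although $F^*$ was built before $p(x^*,F^*)$ became relevant. Pick $x^*\in X\setminus A$; then $x^*\in Y$. Let $p^*=p(x^*,F^*)$, $z_i^*=z_i(x^*,F^*)$, and let $\theta$ be the type of $(x^*,F^*)$, with entries $l,k,c,m,\tau_i,\varepsilon_i$. Put
$$R=\{i:1\le i<k,\ z_i^*\in A\},\qquad r(i)=z_i^*\ (i\in R),\qquad \rho=(\theta,R,r).$$
Then $\operatorname{ran}r\subseteq A$, and $z_i^*\notin A$ for all $i\in k\setminus R$; for $i=0$ this holds because $z_0^*=x^*$.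

The triple $\rho$ is rich. Otherwise $\mathcal M_\rho$ is a maximal $\rho$-family, and by (4) all points $z_i(x,F)$ with $(x,F)\in\mathcal M_\rho$ lie in $A$. For $i\in k\setminus R$ the point $z_i^*$ is outside $A$, so it differs from all of them. Hence $\mathcal M_\rho\cup\{(x^*,F^*)\}$ is a strictly larger $\rho$-family, contradicting maximality. So $\rho\in\mathcal R$.

**Step 2: notation and two facts.** Let $n=n(\rho)$ and $d=d_n$. Enumerate $\mathcal G_\rho=\{(x_j,F^j):j<w_n\}$ without repetition, and write
$$p_j=p(x_j,F^j),\quad z_i^j=z_i(x_j,F^j),\quad W_j=W_n(p_j),\quad W^*=W_n(p^*).$$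
By (3) and (c), $|W_j|,|W^*|\le cS_n\le nS_n=d$. Moreover:

* (i) Any point of $X$ equals $z_i^j$ for at most one pair $(j,i)$ with $j<w_n$, $i\in k\setminus R$. Indeed the $[\tau_i]$ are disjoint, so the point determines $i$; and for fixed $i\notin R$ the $z_i^j$ are distinct.
* (ii) $z_i^*\notin W_j$ for $i\in k\setminus R$, since $W_j\subseteq\operatorname{supp}(x_j,F^j)\subseteq A$ by (4).

**Step 3: thinning out.** The purpose is to get $h_n+1$ indices $j$ for which hypothesis 2 of Lemma 4 holds, including $p^*$. By (i), each point of $W^*$ is $z_i^j$ with $i\in k\setminus R$ for at most one $j$. So at most $|W^*|\le d$ indices $j$ satisfy $z_i^j\in W^*$ for some $i\in k\setminus R$. Delete them; a set $J_0$ of size at least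
$$w_n-d=(2d+1)(h_n+1)$$
remains. On $J_0$ put an arc $j\to j'$ ($j\ne j'$) if $z_i^{j'}\in W_j$ for some $i\in k\setminus R$. By (i) all out-degrees are at most $|W_j|\le d$. By Lemma 5 with $M=h_n+1$ there is an independent $J\subseteq J_0$ with $|J|=h_n+1$.

**Step 4: a common extension of the deciding conditions.** We apply Lemma 4 to the $h_n+2$ conditions $p^*$ and $p_j$ ($j\in J$). We have $1\le k\le n$ by (c), $\tau_0\subseteq t_n$ by (a), and $\varepsilon_0=0$. Hypothesis 1 holds since all pairs have type $\theta$. For hypothesis 2, the points with index $i\in R$ are the common points $r(i)$, which belong to all the domains. So the points in the difference of two domains are as follows.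

* Points of $\operatorname{dom}\sigma_{p^*}\setminus\operatorname{dom}\sigma_{p_j}$ are $z_i^*$ with $i\in k\setminus R$. They are not in $W_j$ by (ii).
* Points of $\operatorname{dom}\sigma_{p_{j'}}\setminus\operatorname{dom}\sigma_{p_j}$ ($j\neq j'$ in $J$) are $z_i^{j'}$ with $i\in k\setminus R$. They are not in $W_j$, because $J$ is independent.
* Points of $\operatorname{dom}\sigma_{p_j}\setminus\operatorname{dom}\sigma_{p^*}$ are $z_i^j$ with $i\in k\setminus R$. They are not in $W^*$, because $j\in J_0$.

So there is a condition $u_0$ above $p^*$ and above all $p_j$, $j\in J$.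

**Step 5: the decided conditions do not amalgamate.** All these pairs have the same type, hence the same $l$. So $u_0$, which is above $q_0$, forces $v(x^*,F^*)$ and $v(x_j,F^j)$ ($j\in J$) into the centered set $\dot C_l$. By absoluteness these finitely many conditions have a common upper bound $u\in\mathbb P$. From $u\ge v(x^*,F^*)$ and $x^*\notin A\supseteq F^*_n$ we get
$$|a_u\cap F_n^*|\le\max\{h_n,0\}=h_n.$$
From $u\ge v(x_j,F^j)$ we get $x_j\in a_u\cap F_n^*$ for all $j\in J$, and these are $h_n+1$ distinct points. This is a contradiction, so $\Vdash_{\mathbb P}$ "$\hat{\mathbb P}$ is not $\sigma$-centered". With the Borel coding, the $\sigma$-$s$-linkedness and the homogeneity shown above, Theorem 1 is proved, and the answer to the problem is **yes**. $\square$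

## Finite products, $\sigma$-centered factors, and the finite support power

We prove Theorem 2.

**Part 1.** The $s$-linked pieces found in $V$ remain $s$-linked pieces of $\hat{\mathbb P}$ in $V^{\mathbb P}$, by absoluteness. The rest is Theorem 1.

**Part 3.** Let $p\in\mathbb P$, and let a condition of the finite support product of $\omega$ copies be given. Some coordinate is outside its support; put $p$ there. By density it is forced that every $p\in\hat{\mathbb P}$ belongs to some $\dot G_n$, the $n$-th generic filter. So $\hat{\mathbb P}=\bigcup_n\dot G_n$ is forced, and filters are centered.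

**Part 2, first sentence.** Let $\mathbb Q=\bigcup_{g<\omega}Q_g$ with each $Q_g$ centered, and suppose that $((q^s)_{s<N},b_0)$ forces $\hat{\mathbb P}=\bigcup_l\dot C_l$ with all $\dot C_l$ centered. We run the proof above in all $N$ coordinates at once; the $\mathbb Q$-parts are amalgamated by recording $g$ in the type.

**Step 1: types.** The purpose is to record the shape of deciding conditions in each coordinate. Let $Y=X\setminus\bigcup_s\operatorname{dom}\sigma_{q^s}$. For $(x,F)\in Y\times\mathbb F$ let $q^s_x=(\sigma_{q^s}\cup\{(x,0)\},\Phi_{q^s})\ge q^s$. Choose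
$$((p^s(x,F))_{s<N},b(x,F))\ \ge\ ((q^s_x)_{s<N},b_0)$$
and $l$ such that this condition forces $v(x,F)\in\dot C_l$, and choose $g$ with $b(x,F)\in Q_g$. Enumerate $\operatorname{dom}\sigma_{p^s(x,F)}$ without repetition as $z_0^s=x,z_1^s,\dots,z^s_{k_s-1}$, the last $k_s-1$ terms in lexicographic order. Let $m$ be least such that, for each $s$, the $z_i^s|m$ ($i<k_s$) are distinct. Let $\tau_i^s=z_i^s|m$, $\varepsilon_i^s=\sigma_{p^s(x,F)}(z_i^s)$ and $c_s=|\Phi_{p^s(x,F)}|$. The type is
$$\theta=(l,g,m,(k_s,c_s,(\tau_i^s)_i,(\varepsilon_i^s)_i)_{s<N}).$$
There are countably many types, $\varepsilon_0^s=0$, and $\tau_0^s=x|m=:\tau_0$ for all $s$.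

**Step 2: families and $A$.** The purpose is the same as before. Now $\rho=(\theta,(R_s,r_s)_{s<N})$ with $R_s\subseteq\{1,\dots,k_s-1\}$ and $r_s:R_s\to X$. A $\rho$-family is a set of pairs of type $\theta$ such that for every $s$: $z_i^s(x,F)=r_s(i)$ for all members and $i\in R_s$, and $z_i^s(x,F)\ne z_i^s(x',F')$ for distinct members and $i\in k_s\setminus R_s$. As before, $\rho$ is rich if an infinite $\rho$-family exists; $\mathcal M_\rho$ is a countably infinite $\rho$-family if $\rho$ is rich, and a maximal (hence finite) one otherwise. Let
$$\operatorname{supp}(x,F)=\bigcup_s\Big(\operatorname{dom}\sigma_{p^s(x,F)}\cup\bigcup\{F'_n:F'\in\Phi_{p^s(x,F)},\ n<\omega\}\Big).$$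
The same $\omega$-step closure, started with $\bigcup_s\operatorname{dom}\sigma_{q^s}$, gives a countable $A\supseteq\bigcup_s\operatorname{dom}\sigma_{q^s}$ such that $\bigcup_s\operatorname{ran}r_s\subseteq A$ and $(x,F)\in\mathcal M_\rho$ imply $\operatorname{supp}(x,F)\subseteq A$: there are still only countably many $\rho$ with $\bigcup_s\operatorname{ran}r_s$ in a given countable set, and $\bigcup_s\operatorname{ran}r_s$ is finite.

**Step 3: $F^*$ and the critical pair.** The purpose is to diagonalize and to see that the critical pair is anticipated. Let $\mathcal R$ be the countable set of rich $\rho$ with $\bigcup_s\operatorname{ran}r_s\subseteq A$. The points $x$ occurring in $\mathcal M_\rho$ are distinct and lie in $[\tau_0^\theta]$, so by the accumulation point argument we can choose distinct $n(\rho)$ ($\rho\in\mathcal R$) with $t_{n(\rho)}\supseteq\tau_0^\theta$, with infinitely many $(x,F)\in\mathcal M_\rho$ having $x\in[t_{n(\rho)}]$, and with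
$$n(\rho)\ge\max\Big\{k_0,\dots,k_{N-1},\sum_sc_s\Big\}.$$
Choose $\mathcal G_\rho\subseteq\mathcal M_\rho$ with exactly $w_{n(\rho)}$ members, all with $x\in[t_{n(\rho)}]$, such that the sets $F^*_{n(\rho)}=\{x:(x,F)\in\mathcal G_\rho\}$ are pairwise disjoint, and let $F_n^*=\emptyset$ for other $n$. Then $F^*\in\mathbb F$ and $\bigcup_nF^*_n\subseteq A$.

Pick $x^*\in X\setminus A$, let $\theta$ be the type of $(x^*,F^*)$, and let $p^{*,s}=p^s(x^*,F^*)$, $z_i^{*,s}=z_i^s(x^*,F^*)$, $R_s=\{i:1\le i<k_s,\ z_i^{*,s}\in A\}$ and $r_s(i)=z_i^{*,s}$. Suppose $\rho=(\theta,(R_s,r_s)_s)$ were not rich. For all $s$ and $i\in k_s\setminus R_s$ we have $z_i^{*,s}\notin A$, while all points $z_i^s(x,F)$ with $(x,F)\in\mathcal M_\rho$ are in $A$. So $\mathcal M_\rho\cup\{(x^*,F^*)\}$ would be a strictly larger $\rho$-family, contradicting maximality. Hence $\rho\in\mathcal R$.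

**Step 4: thinning out in all coordinates simultaneously.** The purpose is to find one set $J$ that works for every $s$. Let $n=n(\rho)$, $d=d_n$, $\mathcal G_\rho=\{(x_j,F^j):j<w_n\}$ without repetition, $p_j^s=p^s(x_j,F^j)$, $z_i^{s,j}=z_i^s(x_j,F^j)$, $W_j^s=W_n(p_j^s)$ and $W^{*,s}=W_n(p^{*,s})$. By (3), $\sum_s|W_j^s|$ and $\sum_s|W^{*,s}|$ are at most $(\sum_sc_s)S_n\le nS_n=d$. For each fixed $s$, a point equals $z_i^{s,j}$ for at most one pair $(j,i)$ with $i\in k_s\setminus R_s$. Hence at most $\sum_s|W^{*,s}|\le d$ indices $j$ satisfy $z_i^{s,j}\in W^{*,s}$ for some $s$ and some $i\in k_s\setminus R_s$. Delete them, leaving $J_0$ with $|J_0|\ge(2d+1)(h_n+1)$. Put $j\to j'$ ($j\neq j'$ in $J_0$) if $z_i^{s,j'}\in W_j^s$ for some $s$ and some $i\in k_s\setminus R_s$. Out-degrees are at most $\sum_s|W_j^s|\le d$. Lemma 5 gives an independent $J\subseteq J_0$ with $|J|=h_n+1$.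

**Step 5: the contradiction.** For each $s$, Lemma 4 with $k=k_s$, $\tau_i=\tau_i^s$, $\varepsilon_i=\varepsilon_i^s$ applies to $p^{*,s}$ and $p_j^s$ ($j\in J$). Indeed $1\le k_s\le n$, $\tau_0\subseteq t_n$, $\varepsilon^s_0=0$, and hypothesis 1 holds because all pairs have the same type. For hypothesis 2, the points with $i\in R_s$ are common to all the domains, so only points with $i\notin R_s$ matter. We have $z_i^{*,s}\notin A\supseteq W_j^s$; by independence of $J$, $z_i^{s,j'}\notin W_j^s$ for $j\ne j'$ in $J$; and $z_i^{s,j}\notin W^{*,s}$ since $J\subseteq J_0$. So these conditions have a common extension $u^s$. The finitely many conditions $b(x^*,F^*)$ and $b(x_j,F^j)$ ($j\in J$) lie in the same centered set $Q_g$, so they have a common extension $b$. Then $((u^s)_{s<N},b)$ forces $v(x^*,F^*)$ and $v(x_j,F^j)$ ($j\in J$) into the centered set $\dot C_l$. So they have a common upper bound $u\in\mathbb P$. But then $a_u\cap F_n^*$ contains the $h_n+1$ distinct points $x_j$, $j\in J$, while $u\ge v(x^*,F^*)$ and $x^*\notin F_n^*$ give $|a_u\cap F_n^*|\le h_n$. This contradiction proves the first sentence.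

**Part 2, second sentence.** *Borel.* $\mathbb P^N$ and its coordinatewise order are Borel, and two elements are incompatible iff they are incompatible in some coordinate, which is Borel.

*ccc.* If $\mathbb P=\bigcup_iL_i$ with each $L_i$ linked, then the countably many products $L_{i_0}\times\dots\times L_{i_{N-1}}$ cover $\mathbb P^N$ and are linked, since upper bounds can be taken coordinatewise. So $\mathbb P^N$ is $\sigma$-linked, hence ccc.

*Homogeneous.* For finite $e_0,\dots,e_{N-1}\subseteq X$ the map $\varphi_{e_0}\times\dots\times\varphi_{e_{N-1}}$ is an order-preserving involution of the dense suborder $D_{e_0}\times\dots\times D_{e_{N-1}}$ of $\mathbb P^N$. Given $(p^s)_{s<N}$, apply the density claim for flips in each coordinate: the set of $(q^s)_{s<N}$ for which there are $e_s$ with $q^s\in D_{e_s}$ and $\varphi_{e_s}(q^s)\ge p^s$ for all $s$ is dense. So a generic filter $G$ contains such a $(q^s)_{s<N}$, and Lemma 3 gives a generic filter in $V[G]$ through $(p^s)_{s<N}$.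

*Not $\sigma$-centered.* Suppose that in some extension by $\mathbb P^N$ we have $\widehat{\mathbb P^N}=\bigcup_lC_l$ with centered $C_l$. Let $1=(\emptyset,\emptyset)\in\mathbb P$. The sets $\{p\in\hat{\mathbb P}:(p,1,\dots,1)\in C_l\}$ cover $\hat{\mathbb P}$. They are centered, since the first coordinate of a common upper bound in $\mathbb P^N$ is a common upper bound in $\mathbb P$. So $\hat{\mathbb P}$ would be $\sigma$-centered in that extension, contradicting the first sentence with trivial $\mathbb Q$. This proves Theorem 2. $\square$
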